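# Degree three unramified cohomology of $\mathbb C(G)$ for a group of order $p^7$

## 1. A group of order $p^7$ and the value of $H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)$

Let $p$ be an odd prime and let $a,b\in\mathbb F_p$ be such that $X^2+aX+b\in\mathbb F_p[X]$ is irreducible. Let $G$ be the $p$-group of exponent $p$ generated by $v_1,v_2,v_3,u_1,u_2,u_3,u_4$ such that $Z(G)=[G,G]=\langle v_1,v_2,v_3\rangle$ is elementary abelian of order $p^3$, the quotient $G/Z(G)$ is elementary abelian of order $p^4$ with basis the images of $u_1,\dots,u_4$ (so $|G|=p^7$), and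
$$[u_1,u_2]=v_1,\quad [u_1,u_3]=v_2,\quad [u_2,u_4]=v_2v_3^{-a},\quad [u_2,u_3]=v_3,\quad [u_1,u_4]=v_3^{-b},\tag{1}$$
all other $[u_i,u_j]$ with $i<j$ being trivial. The group acts on $\mathbb C(x_g:g\in G)$ by $h\cdot x_g=x_{hg}$, and $\mathbb C(G)=\mathbb C(x_g:g\in G)^G$.

**Theorem 1.** For every odd prime $p$ and all $a,b$ as above,
$$H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong(\mathbb Z/p)^4 .$$
In particular this group is not trivial.

The question whether the group is trivial comes from Akinari Hoshi, Ming-chang Kang and Aiichi Yamasaki, "Degree Three Unramified Cohomology Groups", arXiv:1503.08375 (2015), where it is stated as open for a field $\mathbb C(W)$ with $W$ not defined within the proposition; we read it as a question about $\mathbb C(G)$. That text lists both $[u_2,u_4]=v_2$ and $[u_2,u_4]=v_3^{-a}$, which conflict; (1) is the reading consistent with its computations. It is known that ${\rm Br}_{\rm nr}(\mathbb C(G))\neq0$; nothing below uses this.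

**What the statement means.** For a field $K\supseteq\mathbb C$ let $\Gamma_K$ be its absolute Galois group and $H^i(K,\cdot)=H^i(\Gamma_K,\cdot)$. Let $v$ be a discrete valuation of $K$, trivial on $\mathbb C$, with residue field $k$. The completion is $K_v\cong k((\pi))$, and since $k$ contains all roots of unity, $\Gamma_{K_v}\cong\Gamma_k\times\hat{\mathbb Z}$. Because $\hat{\mathbb Z}$ has cohomological dimension 1 on torsion modules and $H^1(\hat{\mathbb Z},\mathbb Q/\mathbb Z)=\mathbb Q/\mathbb Z$,
$$H^3(\Gamma_k\times\hat{\mathbb Z},\mathbb Q/\mathbb Z)=H^3(\Gamma_k,\mathbb Q/\mathbb Z)\oplus H^2(\Gamma_k,\mathbb Q/\mathbb Z).$$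
Up to sign, the residue at $v$ is restriction to $K_v$ followed by projection to $H^2(k,\mathbb Q/\mathbb Z)$. A class is *unramified*, that is, lies in $H^3_{\rm nr}(K,\mathbb Q/\mathbb Z)$, if all these residues vanish.

For example, over $K=\mathbb C(t_1,t_2,t_3)$ write $(t)\in H^1(K,\mathbb F_p)=K^*/K^{*p}$ for the Kummer class. The residue of $(t_1)\cup(t_2)\cup(t_3)$ at $t_1=0$ is $\pm(t_2)\cup(t_3)$, which is nonzero because its own residue at $t_2=0$ is the nonzero class $\pm(t_3)$. So this class is ramified.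

We use two facts. First, $H^3_{\rm nr}(K,\mathbb Q/\mathbb Z)\cong H^3_{\rm nr}(K(t_1,\dots,t_n),\mathbb Q/\mathbb Z)$ (Colliot-Thélène–Ojanguren, Invent. Math. 97 (1989)); hence $H^3_{\rm nr}$ vanishes for a stably rational field, because $H^3(\mathbb C,\mathbb Q/\mathbb Z)=0$. Second, the no-name lemma.

**Lemma 3 (no-name lemma).** Let a finite group $G$ act faithfully on a field $L$ and semilinearly on a finite-dimensional $L$-space $V$. Then $L(V)^G$ is purely transcendental over $L^G$.

*Proof.* $G$ acts semilinearly on $V^*$. By Hilbert 90 (Galois descent for $L/L^G$), $V^*$ has an $L$-basis $t_1,\dots,t_d$ of $G$-invariant elements. Then $L(V)=L(t_1,\dots,t_d)$ with $G$ fixing the $t_i$, so $L(V)^G=L^G(t_1,\dots,t_d)$. $\square$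

## 2. Conventions and the cyclic group

We identify $\mathbb F_p=\frac1p\mathbb Z/\mathbb Z\subset\mathbb Q/\mathbb Z$. For an elementary abelian $p$-group $A$ put $A^\vee=\mathrm{Hom}(A,\mathbb F_p)=\mathrm{Hom}(A,\mathbb Q/\mathbb Z)$. Let $\beta:H^i(\cdot,\mathbb F_p)\to H^{i+1}(\cdot,\mathbb F_p)$ be the Bockstein and $\delta:H^i(\cdot,\mathbb Q/\mathbb Z)\to H^{i+1}(\cdot,\mathbb Z)$ the connecting map of $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$. For finite or profinite groups and $i\ge1$, $\delta$ is an isomorphism, because $H^j(\cdot,\mathbb Q)=0$ for $j\ge1$. For $y\in A^\vee$ the class $\beta y$ is the reduction of $\delta y$ mod $p$. As $p$ is odd, $H^*(A,\mathbb F_p)=\Lambda(A^\vee)\otimes S(\beta A^\vee)$. The symbol $\pm$ is a sign depending only on conventions, and $\langle\dots\rangle$ denotes the span or the subgroup generated. For an alternating form $\theta$, $\iota_u\theta=\theta(u,\cdot,\dots)$.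

**Degree 3 classes of a group can die in every field.** Take $G=\mathbb Z/p$ with tautological character $x$. Then $H^3(\mathbb Z/p,\mathbb Q/\mathbb Z)\cong H^4(\mathbb Z/p,\mathbb Z)\cong\mathbb Z/p$ is generated by $x\cup\delta x$, since $\delta(x\cup\delta x)=(\delta x)^2$. Let $K\supseteq\mathbb C$ be any field. By Kummer theory $H^1(K,\mathbb Q/\mathbb Z)\cong K^*\otimes\mathbb Q/\mathbb Z$, a divisible group. So if $x,y\in H^1(K,\mathbb Q/\mathbb Z)$ and $px=0$, write $y=py'$; then
$$x\cup\delta y=x\cup p\,\delta y'=(px)\cup\delta y'=0\quad\text{in }H^3(K,\mathbb Q/\mathbb Z).\tag{2}$$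
Hence every class of $H^3(\mathbb Z/p,\mathbb Q/\mathbb Z)$ becomes $0$ over every field containing $\mathbb C$. We shall see that in degree 2 this does not happen (Lemma 4(c)); in degree 3 it is the main difficulty.

## 3. Commutator forms, and a theorem that contains Theorem 1

Let now $G$ be any $p$-group of exponent $p$ ($p$ odd) with $Z:=Z(G)=[G,G]\ne1$, and $U:=G/Z$. Both $Z$ and $U$ are elementary abelian. For $\chi\in Z^\vee$ let
$$\kappa_\chi=\chi([\cdot,\cdot])\in\Lambda^2U^\vee .$$
The map $\kappa:\chi\mapsto\kappa_\chi$ is injective, since commutators generate $Z$. Put $K^2=\kappa(Z^\vee)$ and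
$$N=\ker\bigl(S^2(Z^\vee)\to\Lambda^4U^\vee,\ \chi\chi'\mapsto\kappa_\chi\wedge\kappa_{\chi'}\bigr),\qquad N_{\rm dec}=\langle\chi^2:\mathrm{rk}\,\kappa_\chi=2\rangle,$$
$$\Theta=\{\theta\in\Lambda^3U^\vee:\ \iota_u\theta\in K^2\ \text{ for all }u\in U\}.$$
If $\mathrm{rk}\,\kappa_\chi=2$ then $\kappa_\chi\wedge\kappa_\chi=0$, so $N_{\rm dec}\subset N$.

**Theorem 2.** Assume (H1) centralizers of noncentral elements of $G$ are abelian, and (H2) $U^\vee\wedge K^2=\Lambda^3U^\vee$. Then
$$H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong N/N_{\rm dec}\oplus\Theta .$$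

**Two small examples of these spaces.** Let $P$ be the nonabelian group of order $p^3$ and exponent $p$. Here $\dim U=2$, $Z^\vee=\langle z\rangle$, $\kappa_z=e_{12}$ in a suitable basis. So $\Lambda^3U^\vee=\Lambda^4U^\vee=0$, $N=N_{\rm dec}=\langle z^2\rangle$, $\Theta=0$. Both (H1) and (H2) hold (centralizers of noncentral $h$ are $\langle h,Z\rangle$), and Theorem 2 gives $0$; this case is an input to the proof, see Lemma 11. For $\Theta$: if $\dim U=3$ and $K^2=\Lambda^2U^\vee$, the condition defining $\Theta$ is empty, and $\Theta=\Lambda^3U^\vee$ is a line.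

**The forms of our group.** For the group $G$ of Theorem 1 let $e_1,\dots,e_4$ be the basis of $U^\vee$ dual to the images of the $u_i$, let $z_1,z_2,z_3$ be dual to $v_1,v_2,v_3$, and write $\kappa_i=\kappa_{z_i}$, $e_{ij}=e_i\wedge e_j$, and so on. Reading (1) coordinate by coordinate,
$$\kappa_1=e_{12},\qquad\kappa_2=e_{13}+e_{24},\qquad\kappa_3=e_{23}-b\,e_{14}-a\,e_{24}.\tag{3}$$

*Commuting pairs.* We determine when two elements commute. Let $u\wedge u'=\sum_{i<j}c_{ij}\,u_i\wedge u_j$ in $\Lambda^2U$. Lifts of $u,u'$ commute iff all $\kappa_i$ kill $u\wedge u'$, that is, $c_{12}=0$, $c_{13}=-c_{24}$, $c_{23}=a\,c_{24}+b\,c_{14}$. A decomposable bivector satisfies the Plücker relation $c_{12}c_{34}-c_{13}c_{24}+c_{14}c_{23}=0$, which becomes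
$$c_{24}^2+a\,c_{14}c_{24}+b\,c_{14}^2=0 .$$
If $c_{14}\ne0$ then $c_{24}/c_{14}$ is a root of $X^2+aX+b$, which is impossible. So $c_{14}=0$, then $c_{24}=0$, $c_{13}=c_{23}=0$, and only $c_{34}$ survives. Consequently, if $g\notin Z$ has image $u$, either all elements commuting with $g$ have image in $\langle u\rangle$, so that $Z_G(g)=\langle g,Z\rangle$, or $u\wedge u'=c\,u_3\wedge u_4$ with $c\ne0$ for some $u'$; then $u$ lies in the plane spanned by the images of $u_3,u_4$ and $Z_G(g)=\langle u_3,u_4,Z\rangle$. In both cases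
$$Z_G(g)\text{ is elementary abelian and }\dim Z_G(g)/Z\le2 .\tag{4}$$

*Ranks.* From (3): $\kappa_1\wedge\kappa_i=0$ for $i=1,2,3$; $\kappa_2\wedge\kappa_2=2e_{13}\wedge e_{24}=-2e_{1234}$; $\kappa_2\wedge\kappa_3=e_{13}\wedge(-a\,e_{24})=a\,e_{1234}$; $\kappa_3\wedge\kappa_3=-2b\,e_{23}\wedge e_{14}=-2b\,e_{1234}$. For $\chi=xz_1+yz_2+wz_3$,
$$\kappa_\chi\wedge\kappa_\chi=-2\,(y^2-a\,yw+b\,w^2)\,e_{1234}.\tag{5}$$
$X^2-aX+b$ is irreducible too (substitute $-X$), so this vanishes only for $y=w=0$. Thus $\mathrm{rk}\,\kappa_\chi=2$ iff $\chi\in\mathbb F_p^\times z_1$.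

**Theorem 2 implies Theorem 1.** (H1) is (4). For (H2): $\kappa_1\wedge e_3=e_{123}$, $\kappa_1\wedge e_4=e_{124}$, $\kappa_2\wedge e_3=-e_{234}$, $\kappa_2\wedge e_4=e_{134}$. For $\Theta$: as $\dim U=4$, a nonzero $\theta\in\Lambda^3U^\vee$ has the form $\iota_w$ of a volume form, so $\{u:\iota_u\theta=0\}=\langle w\rangle$, and $\{\iota_u\theta\}$ is a 3-dimensional space of forms with $w$ in the radical. If it were contained in the 3-dimensional $K^2$ it would equal $K^2$, but $\kappa_2\in K^2$ is nondegenerate, as $\kappa_2\wedge\kappa_2\ne0$. So $\Theta=0$. Finally $S^2(Z^\vee)\to\Lambda^4U^\vee\cong\mathbb F_p$ is onto, so $\dim N=6-1=5$, and $N_{\rm dec}=\mathbb F_pz_1^2$ by (5). Hence $N/N_{\rm dec}\oplus\Theta\cong(\mathbb Z/p)^4$. It remains to prove Theorem 2. On the way, Section 8 proves nonvanishing for our $G$ directly.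

## 4. From group cohomology to the function field

In this section $G\ne1$ is any finite group.

**Models.** We replace $\mathbb C(G)$ by the function field of a smooth variety that approximates $BG$. Let $W=\mathbb C[G]^m$ with $m\ge3$ and let $S\subset W$ be the locus of nontrivial stabilizers, the union of the $W^g$, $g\ne1$. As $\dim\mathbb C[G]^g=|G|/\mathrm{ord}(g)$, $S$ is closed of codimension $c\ge m|G|/2\ge3$. For $H\le G$ let
$$Y_H=(W-S)/H,\qquad Y=Y_G,\qquad K=\mathbb C(Y)=\mathbb C(W)^G .$$
$Y_H$ is smooth and quasi-projective, the action on $W-S$ being free. By Lemma 3, $K$ is purely transcendental over $\mathbb C(G)$, so $H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)=H^3_{\rm nr}(K,\mathbb Q/\mathbb Z)$.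

By general position, $W-S$ is $(2c-2)$-connected, so at least 4-connected. The spectral sequence $H^i(H,H^j(W-S,\Lambda))\Rightarrow H^{i+j}(Y_H,\Lambda)$ of the covering $W-S\to Y_H$ then gives $H^i(Y_H,\Lambda)=H^i(H,\Lambda)$ for $i\le4$ and constant $\Lambda$. We use Betti cohomology, which agrees with étale cohomology for torsion $\Lambda$. Moreover $\mathrm{Pic}(W-S)=CH^2(W-S)=0$, being quotients of the corresponding groups of $W$. By transfer along the covering of degree $|H|$, $\mathrm{Pic}(Y_H)$ and $CH^2(Y_H)$ are killed by $|H|$.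

**Definition.** For $\xi\in H^3(G,\mathbb Q/\mathbb Z)=H^3(Y,\mathbb Q/\mathbb Z)$ let $\xi_K\in H^3(K,\mathbb Q/\mathbb Z)$ be its restriction to the generic point, that is, its inflation along $\Gamma_K\to G$. Let $\mathrm{Neg}(G)=\{\xi:\xi_K=0\}$ be the group of *negligible* classes. Example: by (2), $\mathrm{Neg}(\mathbb Z/p)=H^3(\mathbb Z/p,\mathbb Q/\mathbb Z)$.

**Lemma 4.**
(a) Every class in $H^3_{\rm nr}(K,\mathbb Q/\mathbb Z)$ is $\xi_K$ for some $\xi\in H^3(G,\mathbb Q/\mathbb Z)$.
(b) If $\xi\in\mathrm{Neg}(G)$, then $\delta\xi\in H^4(G,\mathbb Z)$ lies in the subgroup generated by all $c_1(\rho)c_1(\rho')$ and $c_2(\rho)$, for representations $\rho,\rho'$ of $G$.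
(c) $H^2(H,\mathbb Q/\mathbb Z)\to H^2(\mathbb C(Y_H),\mathbb Q/\mathbb Z)$ is injective for every $H\le G$.

*Proof of (a).* The purpose is to lift a class from the generic point to all of $Y$. An unramified class has no residue at the codimension 1 points of $Y$, so it lies in $H^0(Y,\mathcal H^3(\mathbb Q/\mathbb Z))$. Consider the Bloch–Ogus spectral sequence $H^i(Y,\mathcal H^j)\Rightarrow H^{i+j}(Y,\mathbb Q/\mathbb Z)$. The differentials leaving $H^0(Y,\mathcal H^3)$ have targets that are subquotients of $H^2(Y,\mathcal H^2)$, $H^3(Y,\mathcal H^1)$, $H^4(Y,\mathcal H^0)$. The last two vanish because $H^i(Y,\mathcal H^j)=0$ for $i>j$. The first is $CH^2(Y)\otimes\mathbb Q/\mathbb Z=0$, a torsion group tensored with a divisible one. So $H^3(Y,\mathbb Q/\mathbb Z)\to H^0(Y,\mathcal H^3)$ is onto.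

*Proof of (b).* First we show that $\delta\xi$ is the class of an algebraic cycle, then that cycles come from representations. Let $d=\dim Y$. The class $\xi$ vanishes on $Y-D$ for some closed $D$, which we enlarge to have pure codimension 1 (with reduced structure). Let $D'=\mathrm{Sing}\,D$, $D^\circ=D-D'$, $Y^\circ=Y-D'$. Then $D^\circ$ is a smooth closed divisor in $Y^\circ$, with inclusion $i$, and $\mathrm{codim}_YD'\ge2$. By the Gysin sequence $H^1(D^\circ)\to H^3(Y^\circ)\to H^3(Y-D)$ we have $\xi|_{Y^\circ}=i_*\tau$ with $\tau\in H^1(D^\circ,\mathbb Q/\mathbb Z)$. Gysin maps commute with $\delta$ up to sign, so $\delta\xi|_{Y^\circ}=\pm i_*(\delta\tau)$. Since $\pi_1$ of each of the finitely many components is finitely generated, $\tau$ is a character with values in $\mu_n$ for some $n$. It is trivialized by a finite étale cover and so defines a torsion algebraic line bundle $L$ on $D^\circ$, with $\delta\tau=\pm c_1(L)$. As $c_1(L)$ is the class of the divisor of a rational section, $\delta\xi|_{Y^\circ}$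 is the class of an algebraic cycle of codimension 2 on $Y^\circ$.

Take the closure of that cycle in $Y$ and subtract its class from $\delta\xi$. The difference vanishes on $Y^\circ$, so it comes from $H^4_{D'}(Y,\mathbb Z)\cong H^{BM}_{2d-4}(D',\mathbb Z)$. As $\dim D'\le d-2$, this group is free on the classes of the components of $D'$ of codimension exactly 2 in $Y$. So $\delta\xi$ is the class of a codimension 2 cycle on $Y$.

For $T\subset Y$ integral of codimension 2, Riemann–Roch without denominators gives $[T]=-c_2([\mathcal O_T])$. (The singular locus of $T$ has codimension $\ge3$ in $Y$, and removing it does not change $CH^2$.) The map $R(G)=K_0^G(W)\to K_0^G(W-S)=K_0(Y)$ is onto, by homotopy invariance and localization (Thomason). So $[\mathcal O_T]$ is the image of some $\rho-\rho'$, and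
$$c_2(\rho-\rho')=c_2(\rho)-c_2(\rho')-c_1(\rho)c_1(\rho')+c_1(\rho')^2 .$$
(This is Totaro's theorem that $CH^2BG$ is generated by Chern classes of representations, Proc. Sympos. Pure Math. 67 (1999).)

*Proof of (c).* Let a class in $H^2(Y_H,\mathbb Q/\mathbb Z)$ vanish on $Y_H-D$ with $D$ of pure codimension 1, and put $D'=\mathrm{Sing}\,D$, $Y_H^\circ=Y_H-D'$. Restriction $H^2(Y_H)\to H^2(Y_H^\circ)$ is injective, since $H^2_{D'}(Y_H)\cong H^{BM}_{2d-2}(D')=0$ for dimension reasons. On $Y_H^\circ$ the class comes from $H^0(D-D',\mathbb Q/\mathbb Z)$, so it is a sum of terms $r\cdot c_1(\mathcal O(D_i))$ with $r\in\mathbb Q/\mathbb Z$ and $D_i$ a component. So it lies in the image of $\mathrm{Pic}(Y_H^\circ)\otimes\mathbb Q/\mathbb Z=\mathrm{Pic}(Y_H)\otimes\mathbb Q/\mathbb Z=0$. $\square$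

The next lemma says that $K$ is a universal test field: a class negligible over $K$ dies over every field.

**Lemma 5.** Let $F\supseteq\mathbb C$ be a field and $\rho:\Gamma_F\to G$ a continuous homomorphism. There are a purely transcendental extension $F'=F(x_1,\dots,x_d)$ and a $\mathbb C$-embedding $K\subset F'$ with $\xi_K|_{F'}=(\rho^*\xi)|_{F'}$ for all $\xi\in H^3(G,\mathbb Q/\mathbb Z)$. In particular $\xi\in\mathrm{Neg}(G)$ implies $\rho^*\xi=0$.

*Proof.* Let $T\to\mathrm{Spec}\,F$ be the $G$-torsor of $\rho$. By Hilbert 90 for $GL(W)$, $(T\times W)/G$ is an affine space over $F$. Let $F'$ be its function field and $E=(T\times(W-S))/G$, a dense open subset. The $G$-equivariant projection $T\times(W-S)\to W-S$ is dominant, so it induces a dominant map $E\to Y$ and an embedding $K\subset F'$. The $G$-torsor $T\times(W-S)\to E$ is the pullback both of $W-S\to Y$ and of $T\to\mathrm{Spec}\,F$. So $\Gamma_{F'}\to\Gamma_K\to G$ and $\Gamma_{F'}\to\Gamma_F\to G$ are conjugate and induce the same map on cohomology.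 For the last claim it suffices that $H^i(F,\mathbb Q/\mathbb Z)\to H^i(F(x),\mathbb Q/\mathbb Z)$ is injective. Already $H^i(F)\to H^i(F((x)))$ is, because $\Gamma_{F((x))}=\Gamma_F\times\hat{\mathbb Z}\to\Gamma_F$ has a section. $\square$

**Definition.** For $H\le G$ and $g\in Z_G(H)$ let
$$\partial_{H,g}:H^3(G,\mathbb Q/\mathbb Z)\to H^3(H\times\hat{\mathbb Z},\mathbb Q/\mathbb Z)\to H^2(H,H^1(\hat{\mathbb Z},\mathbb Q/\mathbb Z))=H^2(H,\mathbb Q/\mathbb Z),$$
where the first map is pullback along $(h,s)\mapsto hg^s$ and the second is the projection from $H^3(H)\oplus H^2(H,H^1(\hat{\mathbb Z}))$. For $H'\le H$ one has $\partial_{H',g}=\mathrm{res}\circ\partial_{H,g}$, and $\partial_{H,g}\xi$ depends only on $\xi|_{\langle H,g\rangle}$. An example is computed in Lemma 7: on $\mathbb F_p^3$ with coordinates $x,y,z$ and $g$ with $x(g)=1$, $y(g)=z(g)=0$, the class of $xyz$ has $\partial_{A,g}=\pm$ the class of $yz\neq0$.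

**Lemma 6.** $\xi_K$ is unramified if and only if $\partial_{H,g}\xi=0$ for all $H\le G$ and $g\in Z_G(H)$.

*Proof.* ($\Leftarrow$) Let $v$ be a discrete valuation of $K$ trivial on $\mathbb C$. The map $\Gamma_{K_v}=\Gamma_k\times\hat{\mathbb Z}\to G$ factors through $H\times\hat{\mathbb Z}\to G$, $(h,s)\mapsto hg^s$, where $H$ is the image of $\Gamma_k$ and $g$, the image of $1\in\hat{\mathbb Z}$, commutes with $H$. So the residue of $\xi_K$ at $v$ is $\pm$ the inflation of $\partial_{H,g}\xi=0$.

($\Rightarrow$) Here we must produce enough valuations of $K$. Put $M=\mathbb C(Y_H)$, $F=M((s))$, and $\rho:\Gamma_F=\Gamma_M\times\hat{\mathbb Z}\to H\times\hat{\mathbb Z}\to G$. Take $F'=F(x_1,\dots,x_d)$ as in Lemma 5. Let $w$ be the Gauss extension to $F'$ of the $s$-adic valuation; its residue field is $M(x_1,\dots,x_d)$ and $s$ is still a uniformizer. The valuation $w$ is trivial on $\mathbb C$, so $w|_K$ is trivial or, up to an integer factor $e\ge1$, a discrete valuation trivial on $\mathbb C$. In the first case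 $K$ lies in the valuation ring of $w$, inertia at $w$ maps trivially to $\Gamma_K$, and $\xi_K|_{F'}$ has zero residue at $w$. In the second case the residue of $\xi_K|_{F'}$ at $w$ is $e$ times the restriction of a residue of $\xi_K$, which is $0$. So $(\rho^*\xi)|_{F'}=\xi_K|_{F'}$ has zero residue at $w$. But that residue is $\pm$ the image of $\partial_{H,g}\xi$ under $H^2(H)\to H^2(M)\to H^2(M(x_1,\dots,x_d))$. The first map is injective by Lemma 4(c), the second by the section argument in the proof of Lemma 5. So $\partial_{H,g}\xi=0$. $\square$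

Let $\mathcal U(G)\subset H^3(G,\mathbb Q/\mathbb Z)$ be the group of $\xi$ with all $\partial_{H,g}\xi=0$. Lemmas 4(a) and 6 give
$$H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong\mathcal U(G)/\mathrm{Neg}(G).\tag{6}$$
The numerator is a finite test in group cohomology. The denominator is not, and Lemma 4(b) is our hold on it.

## 5. Elementary abelian groups, and why abelian subgroups detect nothing

Let $A$ be an elementary abelian $p$-group. For $i\ge1$ the group $H^i(A,\mathbb Q/\mathbb Z)\cong H^{i+1}(A,\mathbb Z)$ is killed by $p$ (Künneth), so $H^i(A,\mathbb F_p)\to H^i(A,\mathbb Q/\mathbb Z)$ is onto. Its kernel is the image of the connecting map from $H^{i-1}(A,\mathbb Q/\mathbb Z)$. For $i\ge2$, since $H^{i-1}(A,\mathbb F_p)\to H^{i-1}(A,\mathbb Q/\mathbb Z)$ is onto and the composite $H^{i-1}(A,\mathbb F_p)\to H^i(A,\mathbb F_p)$ is $\pm\beta$, this kernel is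
$$\ker\bigl(H^i(A,\mathbb F_p)\to H^i(A,\mathbb Q/\mathbb Z)\bigr)=\beta H^{i-1}(A,\mathbb F_p)\qquad(i\ge2).\tag{7}$$
In particular $H^2(A,\mathbb Q/\mathbb Z)=\Lambda^2A^\vee$. In degree 3, $H^3(A,\mathbb F_p)=\Lambda^3A^\vee\oplus A^\vee\beta A^\vee$, and $x\,\beta y$ maps to $x\cup\delta y$.

**Definition.** $\mathcal S(A)\subset H^3(A,\mathbb Q/\mathbb Z)$ is the subgroup generated by the $x\cup\delta y$, $x,y\in A^\vee$.

Since $\delta$ is injective and $\delta(x\cup\delta y)=\delta x\,\delta y$ is symmetric, $xy\mapsto x\cup\delta y$ defines a surjection $S^2(A^\vee)\to\mathcal S(A)$. It is injective, as reducing $\delta x\,\delta y$ mod $p$ gives $\beta x\,\beta y\in S^2(\beta A^\vee)$. So $\mathcal S(A)\cong S^2(A^\vee)$ naturally: the quadratic forms on $A$. Example: $\mathcal S(\mathbb Z/p)=H^3(\mathbb Z/p,\mathbb Q/\mathbb Z)$.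

**Lemma 7.** For $\eta\in H^3(A,\mathbb Q/\mathbb Z)$ there is a unique $\tau_\eta\in\Lambda^3A^\vee$ such that for every $\varphi:\mathbb Z^3\to A$, $\varphi(e_i)=a_i$, one has $\varphi^*\eta=\pm\tau_\eta(a_1,a_2,a_3)\in H^3(\mathbb Z^3,\mathbb Q/\mathbb Z)=\mathbb Q/\mathbb Z$. Moreover
$$\eta\in\mathcal S(A)\iff\tau_\eta=0\iff\partial_{A,g}\eta=0\ \text{ for all }g\in A .$$

*Proof.* Write $\eta=[\tau]+\sigma$ with $\tau\in\Lambda^3A^\vee$, $\sigma\in\mathcal S(A)$. Since $\mathrm{Hom}(\mathbb Z^3,\mathbb Q)\to\mathrm{Hom}(\mathbb Z^3,\mathbb Q/\mathbb Z)$ is onto, $\delta y$ pulls back to $0\in H^2(\mathbb Z^3,\mathbb Z)$, so $\varphi^*\sigma=0$. For $\tau=xyz$ the pullback is a product of three degree 1 classes on $\mathbb Z^3$, equal to $\pm$ the determinant, that is $\pm\tau(a_1,a_2,a_3)$. This gives the first statement with $\tau_\eta=\tau$ (uniqueness: all values are determined), and the first equivalence.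

Now the residues. Pull $\delta x\,\delta y$ back along $A\times\hat{\mathbb Z}\to A$, $(a,s)\mapsto ag^s$. The result is $(\delta x+\delta c)(\delta y+\delta c')$ with $c,c'\in\mathrm{Hom}(\hat{\mathbb Z},\mathbb Q/\mathbb Z)\cong\mathbb Q/\mathbb Z$. The classes $\delta c,\delta c'$ are divisible and $\delta x,\delta y$ are $p$-torsion, so the mixed products vanish; $\delta c\,\delta c'$ comes from $H^4(\hat{\mathbb Z},\mathbb Z)=0$. So $\sigma$ pulls back to a class from $A$, and $\partial_{A,g}\sigma=0$. For $\tau=xyz$, replace $x$ by $x+x(g)s$ and similarly $y,z$, where now $s$ is the generator of $H^1(\hat{\mathbb Z},\mathbb F_p)$, $s^2=0$. The coefficient of $s$ is $x(g)yz-y(g)xz+z(g)xy=\iota_g\tau$. So $\partial_{A,g}\eta=\pm\iota_g\tau$ in $\Lambda^2A^\vee= H^2(A,\mathbb Q/\mathbb Z)$, and this is $0$ for all $g$ iff $\tau=0$. $\square$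

**Consequence for $G=A\neq1$.** Every $\partial_{H,g}$ is a restriction of $\partial_{A,g}$, so Lemma 7 says $\mathcal U(A)=\mathcal S(A)$, and (2) says $\mathcal S(A)\subset\mathrm{Neg}(A)$. Hence $H^3_{\rm nr}(\mathbb C(A),\mathbb Q/\mathbb Z)=0$.

**A natural test that is blind.** To show that an unramified $\xi_K$ is nonzero, one would first restrict it to fields $\mathbb C(W)^A$ with $A\le G$ abelian, where everything is explicit. This cannot work for $G$ of exponent $p$. If $\xi\in\mathcal U(G)$, then $\xi|_A\in\mathcal S(A)$ by Lemma 7, and by (2) the restriction of $\xi_K$ to $\mathbb C(W)^A$ is zero. So we need the part of $\xi$ that no abelian subgroup sees, and the spectral sequence of $Z\to G\to U$ isolates it.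

## 6. The spectral sequence of a central extension

Let $1\to Z\to G\to U\to1$ be a central extension with $Z,U$ elementary abelian and $G$ of exponent $p$. We do not ask here that $Z$ be the whole center.

**The extension class.** For $\chi\in Z^\vee$ write $\chi_*[G]=\kappa+\beta\mu\in H^2(U,\mathbb F_p)=\Lambda^2U^\vee\oplus\beta U^\vee$. Since $G$ has exponent $p$, the extension splits over every $\langle u\rangle$. The restriction of $\chi_*[G]$ there is $\mu(u)$ times the generator $\beta(\cdot)$, so $\mu=0$. A product $x\cup y$ has cocycle $x(u)y(u')$ and commutator $x(u)y(u')-x(u')y(u)$; so $\kappa$ is the commutator form, up to a global sign absorbed in $\pm$. Thus $\chi_*[G]=\kappa_\chi=\chi([\cdot,\cdot])$. Put $K^2=\kappa(Z^\vee)$.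

**Components.** Let $E_2^{i,j}=H^i(U,H^j(Z,\mathbb Q/\mathbb Z))\Rightarrow H^{i+j}(G,\mathbb Q/\mathbb Z)$ with filtration $F^\bullet$. Fix a basis $z_j$ of $Z^\vee$ and put $\kappa_j=\kappa_{z_j}$. Elements of $E_2^{2,1}=H^2(U,\mathbb F_p)\otimes Z^\vee$ are
$$\Phi=\sum\varphi_j\otimes z_j=\lambda+\beta\mu,\quad\lambda=\sum\lambda_j\otimes z_j\in\Lambda^2U^\vee\otimes Z^\vee,\quad\beta\mu=\sum\beta\mu_j\otimes z_j,\ \mu_j\in U^\vee .$$
We have $F^1H^3(G)=\ker(H^3(G)\to H^3(Z))$, $F^3H^3(G)=\inf H^3(U,\mathbb Q/\mathbb Z)$ and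
$$F^2H^3(G)/F^3H^3(G)=E_\infty^{2,1}=\ker(d_2|E_2^{2,1})/d_2E_2^{0,2},$$
as the targets of later differentials vanish.

**Definition.** If $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ has image the class of $\Phi$, we say that $\xi$ *has component* $\Phi$.

The component is defined modulo $d_2E_2^{0,2}$, every $\Phi$ with $d_2\Phi=0$ is a component of some $\xi$, and components are natural for morphisms of such extensions.

**Lemma 8.** In this situation:

(a) $d_2\Phi=0$ iff $\sum\lambda_j\wedge\kappa_j=0$ and there is $\theta\in\Lambda^3U^\vee$ with $\sum_j\mu_j(u)\kappa_j=\iota_u\theta$ for all $u\in U$.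

(b) $d_2E_2^{0,2}=\langle\kappa_\chi\otimes\chi'-\kappa_{\chi'}\otimes\chi\rangle$.

(c) $\kappa_\chi$ inflates to $0$ in $H^2(G,\mathbb F_p)$, and $\ker(H^2(U,\mathbb Q/\mathbb Z)\to H^2(G,\mathbb Q/\mathbb Z))$ is the image of $K^2$.

(d) If $g\in Z$ and $\xi\in F^2$ has component $\lambda+\beta\mu$, then $\partial_{G,g}\xi=\pm\inf_U^G\lambda(g)$, where $\lambda(g)=\sum z_j(g)\lambda_j$. So $\partial_{G,g}\xi=0$ iff $\lambda(g)\in K^2$.

(e) Let $\xi\in F^2$ have component $\lambda+\beta\mu$, let $h,h'\in G$ commute and $v,v'\in Z$. The pullback of $\xi$ along $(i,j,k)\mapsto h^ih'^jv^k$ is $\pm\lambda(\bar h,\bar h')(v):=\pm\sum_j\lambda_j(\bar h,\bar h')z_j(v)\in\mathbb Q/\mathbb Z=H^3(\mathbb Z^3,\mathbb Q/\mathbb Z)$. The pullback along $(i,j,k)\mapsto h^iv^jv'^k$ is $0$.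

(f) If $\xi\in F^1$ has image $\vartheta\in E_\infty^{1,2}\subset E_2^{1,2}=\mathrm{Hom}(U,\Lambda^2Z^\vee)$, its pullback along $(i,j,k)\mapsto h^iv^jv'^k$ is $\pm\vartheta(\bar h)(v,v')$.

*Proof.* (a) $d_2:E_2^{i,1}\to E_2^{i+2,0}$ is $\pm$ cup product with the extension class (Hochschild–Serre 1953, Thm. 4; Neukirch–Schmidt–Wingberg, Thm. 2.4.4). So $d_2\Phi$ is $\pm$ the image of $\sum\varphi_j\cup\kappa_j$ in $H^4(U,\mathbb Q/\mathbb Z)$. By (7) the kernel of $H^4(U,\mathbb F_p)\to H^4(U,\mathbb Q/\mathbb Z)$ is $\beta H^3(U,\mathbb F_p)=\beta(\Lambda^3U^\vee)+S^2(\beta U^\vee)$. From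
$$\beta(xyz)=\beta x\,yz-\beta y\,xz+\beta z\,xy$$
we see that $\beta\theta\in\beta U^\vee\cdot\Lambda^2U^\vee\cong\mathrm{Hom}(U,\Lambda^2U^\vee)$ is the map $u\mapsto\iota_u\theta$. Compare components in $H^4(U,\mathbb F_p)=\Lambda^4U^\vee\oplus\beta U^\vee\cdot\Lambda^2U^\vee\oplus S^2(\beta U^\vee)$: the part $\sum\lambda_j\wedge\kappa_j$ must vanish, and $\sum\beta\mu_j\,\kappa_j$ must equal some $\beta\theta$.

(b) $H^2(Z,\mathbb Q/\mathbb Z)$ is generated by the images of the products $\chi\cup\chi'$. In the $\mathbb F_p$-spectral sequence $d_2\chi=\pm\kappa_\chi$ (transgression), so by multiplicativity $d_2(\chi\chi')=\pm(\kappa_\chi\otimes\chi'-\kappa_{\chi'}\otimes\chi)$. Map to the $\mathbb Q/\mathbb Z$-spectral sequence.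

(c) The extension class becomes trivial when pulled back to $G$, which gives the first claim. The kernel in the second is the image of the transgression $H^1(Z,\mathbb Q/\mathbb Z)=Z^\vee\to H^2(U,\mathbb Q/\mathbb Z)$, $\chi\mapsto\pm\kappa_\chi$.

(d) The maps $s\mapsto g^s$, $(h,s)\mapsto hg^s$ and $G\to U$ form a morphism from $(\hat{\mathbb Z}\to G\times\hat{\mathbb Z}\to G)$ to $(Z\to G\to U)$. For the former, $E_2^{i,j}=0$ for $j\ge2$ and, the extension being a direct product, $E_\infty^{2,1}=E_2^{2,1}=H^2(G,\mathbb Q/\mathbb Z)$ is the target of $\partial_{G,g}$. By naturality $\partial_{G,g}\xi=\pm\inf\sum z_j(g)\varphi_j$, and the $\beta\mu_j$ die in $H^2(U,\mathbb Q/\mathbb Z)$. By (c) and (7) this is zero iff $\lambda(g)\in K^2+\beta U^\vee$, that is, iff $\lambda(g)\in K^2$.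

(e) For the first claim use the morphism from $(\mathbb Z\to\mathbb Z^3\to\mathbb Z^2)$, where $H^3(\mathbb Z^3,\mathbb Q/\mathbb Z)=E_\infty^{2,1}=H^2(\mathbb Z^2,H^1(\mathbb Z,\mathbb Q/\mathbb Z))$. The class $\lambda_j$ pulls back to $\lambda_j(\bar h,\bar h')$, and $\beta\mu_j$ to $0$, because $\beta$ vanishes on $H^1(\mathbb Z^2,\mathbb F_p)$: homomorphisms to $\mathbb Z/p$ lift to $\mathbb Z/p^2$. For the second use $(\mathbb Z^2\to\mathbb Z^3\to\mathbb Z)$, where $F^2H^3=0$ because $H^i(\mathbb Z,\cdot)=0$ for $i\ge2$.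

(f) No differential enters $E_r^{1,2}$, so $E_\infty^{1,2}\subset E_2^{1,2}$. Use again $(\mathbb Z^2\to\mathbb Z^3\to\mathbb Z)$, where $H^3=E_\infty^{1,2}=H^1(\mathbb Z,H^2(\mathbb Z^2,\mathbb Q/\mathbb Z))$. $\square$

If $\kappa$ is injective, (b) gives
$$\bigl(K^2\otimes Z^\vee\bigr)/d_2E_2^{0,2}\;\cong\;S^2(Z^\vee),\qquad\kappa_\chi\otimes\chi'\mapsto\chi\chi'.\tag{8}$$

**Example: the group $P$ of order $p^3$.** With $Z^\vee=\langle z\rangle$, $\kappa_z=e_{12}$, we have $d_2E_2^{0,2}=0$. Condition (a) on $\lambda=t\,e_{12}\otimes z$ is empty, as $\Lambda^4U^\vee=0$. The condition on $\mu$ reads $\mu(u)e_{12}=\iota_u\theta$ with $\theta\in\Lambda^3U^\vee=0$, so $\mu=0$. Thus $E_\infty^{2,1}=\langle e_{12}\otimes z\rangle$.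

## 7. A supply of unramified classes

**Proposition 9.** Let $G$ have exponent $p$ and $Z=Z(G)=[G,G]\ne1$. Assume that for each $g\notin Z$ the centralizer $Z_G(g)$ is abelian and $\dim Z_G(g)/Z\le2$. If $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ has component $\lambda+\beta\mu$ with $\lambda\in K^2\otimes Z^\vee$, then $\xi\in\mathcal U(G)$, i.e. $\xi_K$ is unramified.

*Proof.* We check $\partial_{H,g}\xi=0$ for all pairs. If $g\in Z$, then $\lambda(g)\in K^2$, so $\partial_{G,g}\xi=0$ by Lemma 8(d), and $\partial_{H,g}\xi=\mathrm{res}\,\partial_{G,g}\xi=0$.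

If $g\notin Z$, then $H\subset A:=Z_G(g)$, which is elementary abelian and contains $g$. As $\partial_{H,g}\xi$ is the restriction of $\partial_{A,g}\xi$, by Lemma 7 it suffices that $\tau:=\tau_{\xi|_A}=0$. Let $D=A/Z$, and let $d_1,\dots,d_r$ ($r\le2$) be lifts of a basis of $D$; together with $Z$ they span $A$. As $\tau$ is alternating and trilinear, it suffices to evaluate it on four kinds of triples, with $v,v',v''\in Z$:

* $(v,v',v'')$: the value is $0$, since $\xi\in F^1$ restricts to $0$ on $Z$;
* $(d_i,v,v')$: $0$ by Lemma 8(e);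
* $(d_1,d_2,v)$: $\pm\lambda(\bar d_1,\bar d_2)(v)$ by Lemma 8(e), and this is $0$ because $\lambda\in K^2\otimes Z^\vee$ and all forms in $K^2$ vanish on $D$, $A$ being abelian;
* three $d$'s: does not occur, as $r\le2$.

So $\tau=0$. $\square$

**Two classes for the group of Theorem 1.** By (4) the proposition applies. Since $\kappa_1\wedge\kappa_1=\kappa_1\wedge\kappa_2=0$, Lemma 8(a) provides classes $\xi',\xi\in F^2$ with components $\kappa_1\otimes z_1$ and $\kappa_1\otimes z_2$. Both are unramified. Both are nonzero in $H^3(G,\mathbb Q/\mathbb Z)$, even modulo $F^3$, since $z_1^2$ and $z_1z_2$ are nonzero in (8).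

**Nonzero in group cohomology is not enough.** In degree 2 one would be finished, by Lemma 4(c). Here one is not: the class $\xi'$ can be chosen so that $\xi'_K=0$, as we prove in Section 10 (Step 4). None of the properties used so far separates $z_1^2$ from $z_1z_2$. What separates them is an upper bound for $\mathrm{Neg}(G)$. By Lemma 4(b), a negligible class is built from Chern classes of representations, so the idea is to compute the components of second Chern classes. An irreducible representation sees only one central character $\chi$ at a time, so only squares $\chi^2$ can appear.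

## 8. Components of second Chern classes, and nonvanishing

**Proposition 10.** Let $G$ have exponent $p$ and $Z=Z(G)=[G,G]\ne1$. Then $\mathrm{Neg}(G)\subset F^2H^3(G,\mathbb Q/\mathbb Z)$, and each $\xi\in\mathrm{Neg}(G)$ has a component in $\langle\kappa_\chi\otimes\chi:\mathrm{rk}\,\kappa_\chi=2\rangle$.

*Proof.* **Reduction to irreducible representations.** By Lemma 4(b), $\delta\xi$ is a sum of terms $\pm c_1(\rho)c_1(\rho')$ and $\pm c_2(\rho)$. By $c_2(\rho\oplus\sigma)=c_2(\rho)+c_1(\rho)c_1(\sigma)+c_2(\sigma)$ we may take $\rho$ irreducible in the $c_2$-terms. Since $G/[G,G]=U$, $c_1(\rho)=c_1(\det\rho)$ is inflated from $U$, so $c_1(\rho)c_1(\rho')$ corresponds to a class in $F^3$, of component $0$. If an irreducible $\rho$ is trivial on $Z$, it is a character of $U$ and $c_2(\rho)=0$.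

**Reduction to one central character.** Otherwise $Z$ acts by scalars through some $\chi\neq0$, and $\rho$ factors through $\Gamma=G/\ker\chi$, a central extension of $U$ by $C=Z/\ker\chi\cong\mathbb F_p$ with class $\kappa:=\kappa_\chi\ne0$. As $\rho$ is nontrivial on $[\Gamma,\Gamma]=C$, it is not one-dimensional, so $\dim\rho=p^r$ with $r\ge1$. We use Section 6 for $C\to\Gamma\to U$. First, $\rho|_C$ is $p^r$ copies of $\chi$, so $c_2(\rho)|_C=\binom{p^r}2c_1(\chi)^2=0$, because $p$ is odd and divides the binomial coefficient. Moreover $H^2(C,\mathbb Q/\mathbb Z)=0$, so $E_2^{1,2}=E_2^{0,2}=0$. Hence $\delta^{-1}c_2(\rho)\in F^2H^3(\Gamma)$, with a unique component $(\lambda+\beta\mu)\otimes\chi$, $\lambda\in\Lambda^2U^\vee$, $\mu\in U^\vee$. We determine it in three steps.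

**Step (i): $\lambda=t\kappa$ with $t\in\mathbb F_p$.** We evaluate on commuting pairs. Let $\kappa(u,u')=0$. Lifts $h,h'\in\Gamma$ commute, and with a generator $c$ of $C$ they generate an elementary abelian group $A$. There $\rho$ is a sum of characters $\chi_i$, so $c_2(\rho)|_A=\sum_{i<j}\delta\chi_i\,\delta\chi_j$ corresponds to a class in $\mathcal S(A)$. By Lemma 7 its pullback along $(i,j,k)\mapsto h^ih'^jc^k$ is $0$, so $\lambda(u,u')\chi(c)=0$ by Lemma 8(e), and $\lambda(u,u')=0$.

The bivectors $u\wedge u'$ with $\kappa(u,u')=0$ span $\ker(\kappa:\Lambda^2U\to\mathbb F_p)$. Indeed, take a basis $x_i,y_i,r_k$ of $U$ with $\kappa(x_i,y_i)=1$ and all other pairings of basis vectors zero (up to order). All basis bivectors except the $x_i\wedge y_i$ are of this type. So is $(x_i+x_j)\wedge(y_i-y_j)$ for $i\ne j$, as $1-1=0$, and it equals $x_i\wedge y_i-x_j\wedge y_j$ plus basis bivectors of this type. These elements span the kernel. So $\lambda$ vanishes on $\ker\kappa$, and $\lambda=t\kappa$.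

**Step (ii): $\mu=0$.** By Lemma 8(a) there is $\theta\in\Lambda^3U^\vee$ with $\mu(u)\kappa=\iota_u\theta$ for all $u$. If $\mu\ne0$, then $\iota_u\theta=0$ for $u\in\ker\mu$, so $\theta$ comes from the line $U/\ker\mu$ and $\theta=0$. Then $\mu(u)\kappa=0$ for all $u$, a contradiction.

**Step (iii): $t=0$ unless $\mathrm{rk}\,\kappa=2$.** By Lemma 8(a), $t\,\kappa\wedge\kappa=0$. If $\mathrm{rk}\,\kappa\ge4$, then $\kappa\wedge\kappa\ne0$ ($p$ odd), so $t=0$.

**Back to $G$.** The map $G\to\Gamma$ is a morphism of extensions that is the identity on $U$. By naturality the inflation to $G$ lies in $F^2$ with component $t\,\kappa_\chi\otimes\chi$, where $t=0$ unless $\mathrm{rk}\,\kappa_\chi=2$. Sum up. $\square$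

**Nonvanishing for the group of Theorem 1.** Let $\xi$ be the class with component $\kappa_1\otimes z_2$ from Section 7. If $\xi\in\mathrm{Neg}(G)$, then Proposition 10 and the rank computation (5) give $\kappa_1\otimes z_2\in\langle\kappa_1\otimes z_1\rangle+d_2E_2^{0,2}$. By (8) this means $z_1z_2\in\mathbb F_pz_1^2$ in $S^2(Z^\vee)$, which is false. So $0\ne\xi_K\in H^3_{\rm nr}(K,\mathbb Q/\mathbb Z)\cong H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)$, and the group is not trivial.

The same argument gives more. By Lemma 8(a), Proposition 9 and (8), the unramified classes in $F^2$ with component in $K^2\otimes Z^\vee$ map onto $N$, and $\mathrm{Neg}(G)$ maps into $\mathbb F_pz_1^2$; so $H^3_{\rm nr}$ has order at least $|N/\mathbb F_pz_1^2|=p^4$. For equality we need three more things: that every unramified class is of this type (or of type $\Theta$), that $F^3$ is negligible, and that $\chi^2$ with $\mathrm{rk}\,\kappa_\chi=2$ really is a component of a negligible class. The last rests on a rationality statement.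

## 9. The Heisenberg group of order $p^3$

**Lemma 11.** Let $P$ be the nonabelian group of order $p^3$ and exponent $p$. Then $\mathbb C(P)$ is stably rational over $\mathbb C$; hence $H^3_{\rm nr}(\mathbb C(P),\mathbb Q/\mathbb Z)=0$.

*Proof.* **Step 1: a small faithful representation.** Let $\zeta$ be a primitive $p$-th root of unity. $P$ has a faithful irreducible representation $V$ of dimension $p$ with coordinates $x_i$ ($i\in\mathbb Z/p$) on which generators act by $x:x_i\mapsto\zeta^ix_i$ and $y:x_i\mapsto x_{i+1}$; their commutator acts as a scalar $\zeta^{\pm1}$, and we let $z$ be the generator of the center acting by $x_i\mapsto\zeta x_i$. By Lemma 3, $\mathbb C(V\oplus\mathbb C[P])^P$ is purely transcendental both over $\mathbb C(V)^P$ and over $\mathbb C(P)$. So it suffices that $\mathbb C(V)^P$ is stably rational.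

**Step 2: pass to degree 0 monomials.** Let $C_p=\langle\sigma\rangle$ and let $I\subset\mathbb Z[C_p]$ be the augmentation ideal, viewed as the lattice of monomials $x^m$ of degree $0$; let $\mathbb C(I)$ be the fraction field of $\mathbb C[I]$. Then $\mathbb C(V)=\mathbb C(I)(x_0)$, and since $z$ fixes $\mathbb C(I)$ and multiplies $x_0$ by $\zeta$, $\mathbb C(V)^{\langle z\rangle}=\mathbb C(I)(x_0^p)$. The group $P/\langle z\rangle$ acts faithfully on $\mathbb C(I)$: a nontrivial power of $y$, times a power of $x$, sends $x_1/x_0$ to a multiple of another monomial, and a nontrivial power of $x$ multiplies $x_1/x_0$ by a nontrivial root of unity. It multiplies $x_0^p$ by elements of $\mathbb C(I)^*$, for instance $y:x_0^p\mapsto(x_1/x_0)^px_0^p$. By Lemma 3, $\mathbb C(V)^P$ is purely transcendental over $\mathbb C(I)^{P/\langle z\rangle}$.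

**Step 3: remove $x$.** The element $x$ multiplies $x^m$ by $\zeta^{\sum im_i}$. The homomorphism $I\to\mathbb F_p$, $m\mapsto\sum im_i$, is onto, and it kills $(\sigma-1)I$, since shifting indices changes $\sum im_i$ by $\sum m_i=0$. The index of $(\sigma-1)I$ in $I\cong\mathbb Z[C_p]/(\sum_i\sigma^i)\cong\mathbb Z[\zeta]$ is $p$. So $(\sigma-1)I$ is the kernel, and $\mathbb C(I)^{\langle x\rangle}=\mathbb C((\sigma-1)I)$. Multiplication by $\sigma-1$ is an isomorphism of $C_p$-lattices $I\cong(\sigma-1)I$, and $y$ acts on monomials through $\sigma$. Hence $\mathbb C(I)^{P/\langle z\rangle}\cong\mathbb C(I)^{C_p}$.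

**Step 4: compare with the cyclic group.** $C_p$ acts faithfully on $\mathbb C(I)$, and $\mathbb C(C_p)=\bigl(\mathbb C(I)(x_0)\bigr)^{C_p}$ with $\sigma x_0=(x_1/x_0)x_0$. By Lemma 3 it is purely transcendental over $\mathbb C(I)^{C_p}$, and $\mathbb C(C_p)$ is rational (Fischer). So $\mathbb C(I)^{C_p}$, and with it $\mathbb C(V)^P$ and $\mathbb C(P)$, is stably rational. The last claim follows from the facts in Section 1. $\square$

## 10. The exact group: proof of Theorem 2

Let $G$ be as in Theorem 2, with (H1) and (H2). By (6) we must compute $\mathcal U(G)/\mathrm{Neg}(G)$; write $\mathcal U=\mathcal U(G)$. Let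
$$R=\{\lambda+\beta\mu\in E_2^{2,1}:\ d_2(\lambda+\beta\mu)=0,\ \lambda\in K^2\otimes Z^\vee\}.$$

**The space $R$ in terms of $N$ and $\Theta$.** By Lemma 8(a) the conditions on $\lambda$ and $\mu$ are independent. For $\mu$, put $\mu(u)=\sum_j\mu_j(u)z_j\in Z^\vee$; the condition is $\kappa_{\mu(u)}=\iota_u\theta$ for some $\theta$, which then lies in $\Theta$. The form $\theta$ is determined by the $\iota_u\theta$, hence by $\mu$. Conversely each $\theta\in\Theta$ determines $\mu$, linear in $u$, since $\kappa$ is injective. So the $\mu$'s correspond bijectively and additively to $\Theta$. For $\lambda$, the condition $\sum\lambda_j\wedge\kappa_j=0$ translates under (8) into membership in $N$; elements of $d_2E_2^{0,2}$ satisfy it, as $\kappa_\chi\wedge\kappa_{\chi'}=\kappa_{\chi'}\wedge\kappa_\chi$. So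
$$R/d_2E_2^{0,2}\cong N\oplus\Theta.\tag{9}$$

**Step 1: $\mathcal U\subset F^2$, with components in $R$.** This step bounds the numerator from above. Let $\xi\in\mathcal U$. By Lemma 7, $\xi|_A\in\mathcal S(A)$ for every abelian subgroup $A$.

First, $\xi|_Z=0$. Let $h,h'\in G$ with $v=[h',h]=h'hh'^{-1}h^{-1}\ne1$, and $A=\langle h,Z\rangle$. The restriction $\xi|_A$ is a quadratic form $Q$ on $A$; let $b_Q$ be its symmetric bilinear form, $b_Q(x,x)=Q(x)$. Conjugation by $h'$ maps $A$ to itself, sends $h$ to $h+v$ (additive notation) and fixes $Z$, and $Q$ is invariant under it, because $\xi$ comes from $G$. Comparing $Q(h+v+\zeta)=Q(h+\zeta)$ for $\zeta\in Z$,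
$$2b_Q(h,v)+2b_Q(\zeta,v)+Q(v)=0\quad\text{for all }\zeta\in Z .$$
Subtracting the case $\zeta=0$ gives $b_Q(\zeta,v)=0$ for all $\zeta\in Z$. The restriction of $b_Q$ to $Z$ is the bilinear form of $\xi|_Z$, which does not depend on $h$; as commutators generate $Z$, the form $\xi|_Z\in S^2(Z^\vee)$ is zero.

Next, $\xi\in F^2$. Now $\xi\in F^1$, with image $\vartheta\in\mathrm{Hom}(U,\Lambda^2Z^\vee)$. By Lemma 8(f) its pullback along $(i,j,k)\mapsto h^iv^jv'^k$ is $\pm\vartheta(\bar h)(v,v')$. By Lemma 7 the same pullback is $\pm\tau_{\xi|_{\langle h,Z\rangle}}(h,v,v')=0$. So $\vartheta=0$.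

Finally, let $\lambda+\beta\mu$ be a component of $\xi$. For $g\in Z$, $\partial_{G,g}\xi=0$ gives $\lambda(g)\in K^2$ by Lemma 8(d). Hence $\lambda\in K^2\otimes Z^\vee$, and the component lies in $R$.

**Step 2: every $\xi\in F^2$ with component in $R$ lies in $\mathcal U$.** This shows that the bound is attained. We verify the hypotheses of Proposition 9. For $g\notin Z$, $A=Z_G(g)$ is abelian by (H1). Let $D=A/Z$; all forms in $K^2$ vanish on $D$. Restricting $U^\vee\wedge K^2=\Lambda^3U^\vee$ to $D$ gives $\Lambda^3D^\vee=0$, that is, $\dim D\le2$. So Proposition 9 applies.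

**Step 3: $F^3\subset\mathrm{Neg}(G)$.** This disposes of the classes without component. $F^3=\inf H^3(U,\mathbb Q/\mathbb Z)$ is generated by the inflations of the image of $\Lambda^3U^\vee$ and of $\mathcal S(U)$. By (H2), $\Lambda^3U^\vee$ is spanned by products $e\cup\kappa_\chi$, which inflate to $0$ in $H^3(G,\mathbb F_p)$ by Lemma 8(c). The classes $x\cup\delta y$ vanish over $K$ by (2).

**Step 4: the components of $\mathrm{Neg}(G)$, viewed in $S^2(Z^\vee)$ by (8), are exactly $N_{\rm dec}$.** This computes the denominator. The inclusion "$\subset$" is Proposition 10. Conversely let $\mathrm{rk}\,\kappa_\chi=2$, with radical $R_\chi\subset U$ of codimension 2. In $\Gamma=G/\ker\chi$ the preimage of $R_\chi$ is central, because $\chi([r,u])=0$ for $r$ in the radical, and it is elementary abelian. Divide $\Gamma$ by a complement in it of $C=Z/\ker\chi$. The result is a quotient $P$ of $G$ of order $p^3$ and exponent $p$, a central extension of $U/R_\chi$ by $C$ with commutator form $\kappa_\chi\ne0$; so $P$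 is nonabelian, with $Z(P)=[P,P]=C$. There is a morphism of extensions $(Z\to G\to U)\to(C\to P\to U/R_\chi)$.

As $\Lambda^4(U/R_\chi)^\vee=0$, Lemma 8(a) for $P$ gives $\xi_P\in F^2H^3(P,\mathbb Q/\mathbb Z)$ with component $\kappa_\chi\otimes\chi$. In $P$ the centralizers of noncentral $h$ are $\langle h,C\rangle$, so Proposition 9 applies to $P$ and $\xi_P\in\mathcal U(P)$. By Lemma 11 and (6), $\xi_P\in\mathrm{Neg}(P)$. By Lemma 5, applied to the group $P$, the field $F=K$ and $\Gamma_K\to G\to P$, the class $\inf\xi_P$ vanishes over $K$, i.e. $\inf\xi_P\in\mathrm{Neg}(G)$. By naturality its component is $\kappa_\chi\otimes\chi$, that is, $\chi^2$ in (8). As components of $\mathrm{Neg}(G)$ form a subgroup, all of $N_{\rm dec}$ occurs.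

(For the group of Theorem 1 and $\chi=z_1$, this is the negligible class with component $\kappa_1\otimes z_1$ announced in Section 7.)

**Step 5: conclusion.** The component map $\mathcal U\to R/d_2E_2^{0,2}\cong N\oplus\Theta$ is defined by Step 1. It is onto, because every element of $R$ is a component of some $\xi\in F^2$, which lies in $\mathcal U$ by Step 2. Its kernel is $F^3$, which is contained in $\mathrm{Neg}(G)\subset\mathcal U$ by Step 3. It maps $\mathrm{Neg}(G)$ onto $N_{\rm dec}\oplus0$ by Step 4. Hence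
$$H^3_{\rm nr}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong\mathcal U/\mathrm{Neg}(G)\cong N/N_{\rm dec}\oplus\Theta ,$$
which is Theorem 2. Together with the computation in Section 3, where $N/N_{\rm dec}=N/\mathbb F_pz_1^2\cong(\mathbb Z/p)^4$ and $\Theta=0$, this proves Theorem 1. $\blacksquare$
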